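\title{Specialization of Brauer classes with prescribed kernel}

\begin{abstract}
Let $F$ be a finitely generated extension of transcendence degree at least $3$ of a perfect field $k$, let $S$ be an $F$-scheme of finite type, and let $G\subset\operatorname{Br}(S)$ be a finite subgroup of order invertible in $k$. Let $s\in S$ be a non-closed point at which $G\to\operatorname{Br}(\kappa(s))$ is injective. We show that for every subgroup $G'\subseteq G$ the closed points $s'\in\overline{\{s\}}$ at which the kernel of $G\to\operatorname{Br}(\kappa(s'))$ equals $G'$ are Zariski dense in $\overline{\{s\}}$. This answers a question of Krashen, Lieblich and Shin. Without the injectivity hypothesis, the subgroups that occur densely are exactly those that contain the kernel at $s$. In characteristic $0$ transcendence degree $2$ suffices, and this bound is optimal. The proof finds one good point on a product of Severi--Brauer schemes by Lefschetz theorems, and passes from one point to infinitely many by a reciprocity law on a curve and Hilbert irreducibility.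
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a scheme and $\alpha\in\operatorname{Br}(S)$ a class in its Brauer group. For a point $x\in S$ with residue field $\kappa(x)$, let $\alpha(x)\in\operatorname{Br}(\kappa(x))$ be the restriction of $\alpha$ along $\operatorname{Spec}\kappa(x)\to S$. One thinks of $\alpha$ as a family of central simple algebras over the residue fields of $S$, and $\alpha(x)=0$ says that the algebra at $x$ is a matrix algebra. For a group $G$ with a homomorphism to $\operatorname{Br}(S)$ we put
\[
\ker_x G=\ker\bigl(G\to\operatorname{Br}(S)\to\operatorname{Br}(\kappa(x))\bigr),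
\]
the group of classes that split at $x$. We use the same notation for points $x$ of schemes over $S$.

There is one general constraint on how $\ker_xG$ varies, for $S$ noetherian and $G$ finite. A class that vanishes at a point $s$ vanishes on a dense open subset of $\overline{\{s\}}$ with its reduced structure (see (B2) below), so $\ker_{s'}G\supseteq\ker_sG$ for all $s'$ in a dense open subset of $\overline{\{s\}}$. If $\ker_sG=0$ this says nothing, and one can ask whether every subgroup of $G$ occurs. The following question is posed by Krashen, Lieblich and Shin \cite{KLS}.

\begin{quote}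
\textbf{Question.} Let $k$ be a perfect field, $F/k$ a finitely generated extension with $\operatorname{trdeg}_kF\ge3$, and $S$ an $F$-scheme of finite type. Let $G\subset\operatorname{Br}(S)$ be a finite subgroup whose order is invertible in $k$, and let $s\in S$ be a non-closed point with $\ker_sG=0$. Given a subgroup $G'\subseteq G$, are there infinitely many closed points $s'\in\overline{\{s\}}$ with $\ker_{s'}G=G'$?
\end{quote}

\begin{example}\label{ex:five}
Let $\operatorname{char}k\ne2$, $F=k(a,b)$ and $S=\operatorname{Spec}F[x^{\pm1}]$, and let $G$ be generated by the quaternion algebras $(x,a)$ and $(x,b)$. We use that the symbol is bimultiplicative, that $(-f,f)=0$, and that $(f,g)\ne0$ if there is a discrete valuation $v$ with $v(f)=1$, $v(g)=0$ and $\bar g$ not a square in the residue field (Section~\ref{sec:residues}). The valuation of $F(x)$ given by $x=0$ shows that $(x,a)$, $(x,b)$ and $(x,ab)$ are nonzero at the generic point, so $G\cong(\mathbb Z/2)^2$ has trivial kernel there. All five subgroups of $G$ occur at $F$-rational points: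
\[
\begin{array}{c|ccccc}
x & 1 & -a & -b & -ab & a+b+1\\ \hline
\ker G & G & \langle(x,a)\rangle & \langle(x,b)\rangle & \langle(x,ab)\rangle & 0
\end{array}
\]
At $x=-a$ we have $(-a,a)=0$, while $(-a,b)\ne0$ by the valuation $a=0$, whose residue field is $k(b)$. The point $x=-b$ is the same with $a$ and $b$ exchanged. At $x=-ab$ we have $(-ab,ab)=0$, while $(-ab,a)\ne0$ by the valuation $b=0$. At $x=a+b+1$ use the valuation $a+b+1=0$: its residue field is $k(a)$, and $a$, $b$, $ab$ reduce to $a$, $-1-a$, $-a(1+a)$, each of which has a simple zero and so is not a square. Multiplying the value of $x$ by a square changes no symbol, so each subgroup occurs at infinitely many points.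
\end{example}

The case $G'=0$ is an analogue of Hilbert's irreducibility theorem one cohomological degree higher. For $S$ open in $\mathbb A^1_F$ and $\ell$ prime, a nonzero class in $H^1(S,\mathbb Z/\ell)$ is a connected cyclic cover of $S$; it stays nonzero at $c\in S(F)$ when the fiber over $c$ is connected, and this happens for infinitely many $c$ as soon as $F$ is Hilbertian, for instance for $F=\mathbb C(t)$. For Brauer classes this cannot be enough, because every finite extension of $\mathbb C(t)$ has trivial Brauer group. So a lower bound on $\operatorname{trdeg}_kF$ is needed. Once finite extensions of $F$ have room for Brauer classes, no further obstruction is visible, and one guesses that the answer is yes. This is correct.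

\begin{theorem}\label{thm:main}
Let $k,F,S,G,s$ be as in the Question and let $G'\subseteq G$ be any subgroup. Then the set of closed points $s'\in\overline{\{s\}}$ with $\ker_{s'}G=G'$ is Zariski dense in $\overline{\{s\}}$. In particular it is infinite.
\end{theorem}

The last assertion follows from the first: a finite set of closed points is closed and does not contain $s$. The first assertion is the case $G_0=0$ of the following result, which drops the injectivity hypothesis and lowers the bound in characteristic $0$.

\begin{theorem}\label{thm:general}
Let $k$ be a perfect field and $F/k$ a finitely generated extension such that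
\begin{equation}\label{eq:range}
\operatorname{trdeg}_kF\ge3,\qquad\text{or}\qquad \operatorname{char}k=0\ \text{ and }\ \operatorname{trdeg}_kF\ge2 .
\end{equation}
Let $S$ be an $F$-scheme of finite type, $G\subset\operatorname{Br}(S)$ a finite subgroup of order invertible in $k$, $s\in S$ a non-closed point, and $G_0=\ker_sG$. For a subgroup $G'\subseteq G$, the closed points $s'\in\overline{\{s\}}$ with $\ker_{s'}G=G'$ are Zariski dense in $\overline{\{s\}}$ if and only if $G_0\subseteq G'$.
\end{theorem}

\begin{proposition}\label{prop:sharp}
Let $k$ be algebraically closed and $F/k$ finitely generated with $\operatorname{trdeg}_kF\le1$. Let $\ell\ne\operatorname{char}k$ be a prime, $\zeta\in k$ a primitive $\ell$-th root of unity, $S=\operatorname{Spec}F[x^{\pm1},y^{\pm1}]$ with generic point $s$, and $G\subset\operatorname{Br}(S)$ the subgroup generated by the symbol $(x,y)_\zeta$. Then $G\cong\mathbb Z/\ell$ and $\ker_sG=0$, but $\ker_{s'}G=G$ for every closed point $s'$. Thus the statement of Theorem~\ref{thm:main} fails for $G'=0$.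
\end{proposition}

\begin{proof}
The symbol is killed by $\ell$. By \eqref{eq:residue}, its residue at the valuation $x=0$ of $F(x,y)$ is the class of $y$ in $F(y)^\times/F(y)^{\times\ell}$, which is nonzero because $y$ has a simple zero. So $G$ has order $\ell$ and $\ker_sG=0$. For $s'$ closed, $\kappa(s')$ is finite over $F$, hence equal to $k$ or a function field in one variable over $k$, and $\operatorname{Br}(\kappa(s'))=0$ by Tsen's theorem.
\end{proof}

So in characteristic $0$ the bound $\operatorname{trdeg}_kF\ge2$ is optimal. We do not settle the case of transcendence degree $2$ in positive characteristic; Remark~\ref{rem:hyp} says which step is missing.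

\subsection*{Outline of the proof}
We may assume that $S$ is integral with generic point $s$ and that $\ker_sG=0$.

\emph{Killing $G'$.} Let $T\to S$ be the fiber product of the Severi--Brauer schemes of generators of $G'$. By Amitsur's theorem, the classes of $G$ that vanish at the generic point of $T$ are exactly those of $G'$.

\emph{One point.} We find a closed point $t_0\in T$ at which $G/G'$ is still injective (Sections~\ref{sec:hyper} and~\ref{sec:one}). To do so we view $T$ as the generic fiber of a variety over $k$, and cut this variety by ample divisors on which no class dies.

\emph{Many points, with the right residue field.} The point $t_0$ does not yet answer the question, even for a single point of $S$: its image $s_0\in S$ may have a smaller residue field, over which $G'$ need not split. What is needed are closed points $t\in T$ with $\ker_tG=G'$ whose residue field equals that of their image in $S$. In Section~\ref{sec:many} we draw a curve through $t_0$ and choose a function $f$ on it such that, for a fiber $f^{-1}(c)$ consisting of a single point $z$, a reciprocity law expresses $g(t_0)$ as the corestriction of $g(z)$. Hilbert irreducibility supplies infinitely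 many such fibers, and a general choice of $f$ gives the equality of residue fields. Section~\ref{sec:model} carries out this step by hand on the affine line.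

\section{Background}\label{sec:background}

Throughout, $p\ge1$ is the characteristic exponent of the ground field ($p=1$ in characteristic $0$), cohomology of schemes is \'etale cohomology, and $\kappa(X)$ is the function field of an integral scheme $X$.

\subsection{Brauer groups}
We let $\operatorname{Br}(X)$ be the torsion subgroup of $H^2(X,\mathbb G_m)$. For $X$ quasi-compact, the Brauer group of Azumaya algebras is a subgroup of it, compatibly with pullback, and for fields the two groups agree. Hence Theorems~\ref{thm:main} and~\ref{thm:general} for our definition imply the same statements for the Azumaya Brauer group. We use the following standard facts.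

\begin{description}
\item[(B1)] If $X$ is regular, integral and noetherian, then $\operatorname{Br}(X)\to\operatorname{Br}(\kappa(X))$ is injective. We then regard $\operatorname{Br}(X)$ as a subgroup of $\operatorname{Br}(\kappa(X))$.
\item[(B2)] If $X=\varprojlim X_\lambda$ is a filtered limit of noetherian schemes with affine transition maps, then $\operatorname{Br}(X)=\varinjlim\operatorname{Br}(X_\lambda)$. In particular, a class on an integral noetherian scheme that vanishes at the generic point vanishes on a dense open subset, and the Brauer group of a filtered union of fields is the colimit of their Brauer groups.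
\item[(B3)] (Kummer theory.) If $n$ is invertible on $X$, there is a functorial exact sequence
\[
0\to\operatorname{Pic}(X)/n\xrightarrow{\,c_1\,}H^2(X,\mu_n)\to\operatorname{Br}(X)[n]\to0,
\]
and a unit $h$ on $X$ has a class $(h)\in H^1(X,\mu_n)$. For a field $L$ one has $H^1(L,\mu_n)=L^\times/L^{\times n}$ and $H^2(L,\mu_n)=\operatorname{Br}(L)[n]$.
\item[(B4)] For a finite extension $L'/L$ and $n$ invertible in $L$ there are corestriction maps $\operatorname{cor}_{L'/L}\colon H^i(L',\mu_n^{\otimes j})\to H^i(L,\mu_n^{\otimes j})$ with $\operatorname{cor}\circ\operatorname{res}=[L':L]$ and $\operatorname{cor}(a'\cup\operatorname{res}a)=\operatorname{cor}(a')\cup a$. On $H^1(-,\mu_n)$ the corestriction is the norm. Consequently $\operatorname{Br}(L)[n]\to\operatorname{Br}(L')[n]$ is injective if $[L':L]$ is prime to $n$, in particular if $L'/L$ is purely inseparable.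
\end{description}

\subsection{Residues, purity and reciprocity}\label{sec:residues}
Let $A$ be a discrete valuation ring with valuation $v$, fraction field $K$ and residue field $\kappa$, and let $n$ be invertible in $A$. There are residue maps $\partial_v\colon H^{i+1}(K,\mu_n^{\otimes(j+1)})\to H^{i}(\kappa,\mu_n^{\otimes j})$ with the following properties.

\begin{description}
\item[(R1)] $\partial_v$ vanishes on classes that come from $A$. On $H^2(K,\mu_n)=\operatorname{Br}(K)[n]$, where it takes values in $H^1(\kappa,\mathbb Z/n)$, its kernel is exactly $\operatorname{Br}(A)[n]$.
\item[(R2)] For $h\in K^\times$ and $a\in H^i(A,\mu_n^{\otimes j})$,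
\begin{equation}\label{eq:residue}
\partial_v\bigl((h)\cup a\bigr)=v(h)\,a|_\kappa .
\end{equation}
(We normalize the sign of $\partial_v$ in each degree so that this holds; the other statements of this subsection do not depend on the sign.)
\item[(R3)] If $A\subset A'$ is a local extension of discrete valuation rings such that a uniformizer of $A$ is a uniformizer of $A'$, then $\partial_{v'}\circ\operatorname{res}=\operatorname{res}\circ\,\partial_v$. In particular $\partial_v$ can be computed over the henselization of $A$, which has the same residue field.
\end{description}

If $\zeta$ is a primitive $\ell$-th root of unity in the ground field and $f,g$ are units on $X$, the symbol $(f,g)_\zeta\in\operatorname{Br}(X)[\ell]$ is the image of $(f)\cup(g)$ under the identification $\mu_\ell^{\otimes2}\cong\mu_\ell$ given by $\zeta$. Up to sign it is the class of the Azumaya algebra generated by $i,j$ with $i^\ell=f$, $j^\ell=g$, $ij=\zeta ji$; for $\ell=2$ this is the quaternion algebra $(f,g)$. If $v(g)=0$, then \eqref{eq:residue} says that the residue of $(f,g)_\zeta$ is the class of $\bar g^{\,v(f)}$ in $\kappa^\times/\kappa^{\times\ell}$.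

\begin{description}
\item[(Pur)] Let $X$ be an integral scheme that is smooth over a field or is the spectrum of a regular local ring of dimension $2$, and let $\ell$ be a prime invertible on $X$. An element of $\operatorname{Br}(\kappa(X))[\ell]$ with zero residue at every point of codimension one lies in $\operatorname{Br}(X)$. (The local two-dimensional case is the theorem of Auslander--Goldman.)
\item[(Rec)] \cite[Remark~1.11, Prop.~2.2]{Rost} Let $C$ be a regular projective integral curve over a field $M$, let $n$ be invertible in $M$ and $\beta\in H^3(\kappa(C),\mu_n^{\otimes2})$. Then $\sum_{z}\operatorname{cor}_{\kappa(z)/M}\partial_z\beta=0$ in $H^2(M,\mu_n)=\operatorname{Br}(M)[n]$, the sum running over the closed points of $C$.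
\end{description}

\subsection{Geometric tools}

\begin{description}
\item[(Alt)] Let $X$ be a projective integral variety over a perfect field $k$. There is a regular projective integral variety $X'$ with a surjective, generically finite morphism $X'\to X$ such that $[\kappa(X'):\kappa(X)]$ is a power of $p$. For $p=1$ this is Hironaka's theorem, and for $p>1$ it is Temkin's \cite{Temkin}. (If $|G|$ is a power of one prime $\ell$, degree prime to $\ell$ is enough for our purpose, and Gabber's theorem \cite[Exp.~X, Thm.~2.1]{IT} can be used instead.)
\item[(GL)] \cite[Exp.~XI--XII]{SGA2}, \cite[Ch.~IV, Thms.~1.5, 3.1]{Hartshorne} Let $X$ be smooth, projective and integral of dimension $\ge4$ over an algebraically closed field, and $D\subset X$ a smooth ample divisor with $H^i(D,\mathcal O_D(-jD))=0$ for $i=1,2$ and $j\ge1$. Then $\operatorname{Pic}X\to\operatorname{Pic}D$ is an isomorphism.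
\item[(Be)] \cite[Thm.~6.3]{Jouanolou} Let $k$ be an infinite field and $\varphi\colon Y\to\mathbb P^N_k$ a morphism from a $k$-scheme of finite type. For hyperplanes $\Lambda$ in a dense open subset of the dual projective space $\check{\mathbb P}^N_k$: if $Y$ is smooth and $\varphi$ is unramified, $\varphi^{-1}(\Lambda)$ is smooth; if $Y$ is geometrically irreducible and $Z=\overline{\varphi(Y)}$ has dimension $\ge2$, $\varphi^{-1}(\Lambda)$ is geometrically irreducible. In the second case it is also nonempty: $\varphi(Y)$ contains a dense open $Z^\circ\subset Z$, and if $\Lambda$ contains no component of $Z\setminus Z^\circ$, then $\dim(\Lambda\cap(Z\setminus Z^\circ))\le\dim Z-2<\dim(\Lambda\cap Z)$.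
\item[(Am)] The Severi--Brauer scheme $SB(\mathcal A)\to S$ of an Azumaya algebra $\mathcal A$ of degree $d$ is smooth and projective, and \'etale locally isomorphic to $\mathbb P^{d-1}_S$. For a central simple algebra $A$ over a field $L$, Amitsur's theorem states that $\ker\bigl(\operatorname{Br}(L)\to\operatorname{Br}(\kappa(SB(A)))\bigr)$ is generated by $[A]$.
\item[(Hil)] A Hilbertian field $F$ has the following property, which is all that we use: for every irreducible separable polynomial $P\in F(t_1,\dots,t_r)[X]$, $r\ge1$, the points $c\in F^r$ at which $P(c,X)$ is defined and irreducible are Zariski dense in $\mathbb A^r_F$. In particular $F$ is infinite. A finitely generated transcendental extension of any field is Hilbertian \cite[Thm.~13.4.2]{FJ}, and number fields are Hilbertian by Hilbert's irreducibility theorem.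
\end{description}

We apply (Hil) twice in the following geometric form.

\begin{lemma}\label{lem:hilbert}
Let $F$ be Hilbertian, $O\subset\mathbb A^r_F$ a dense open subset, and $Y\to O$ a finite dominant morphism with $Y$ integral and $\kappa(Y)/\kappa(O)$ separable. Then the points $c\in O(F)$ whose fiber $Y_c$ is the spectrum of a finite separable field extension of $F$ are Zariski dense in $O$.
\end{lemma}

\begin{proof}
We may shrink $O$, so let $O=\operatorname{Spec}A$ and $Y=\operatorname{Spec}A'$. Write $\kappa(Y)=\kappa(O)(\theta)$ with minimal polynomial $P$, which is irreducible and separable. After inverting one nonzero element of $A$, the coefficients of $P$ lie in $A$, its discriminant is a unit, $\theta\in A'$, and the map of finite $A$-modules $A[X]/(P)\to A'$, which is bijective over $\kappa(O)$, is bijective. Then $Y_c=\operatorname{Spec}F[X]/(P(c,X))$ is \'etale over $F$, and it is the spectrum of a field when $P(c,X)$ is irreducible.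
\end{proof}

\section{A model case: quaternion algebras on the affine line}\label{sec:model}

Let $F$ be a Hilbertian field of characteristic $\ne2$, let $q\in F[x]$ be monic of degree $r\ge1$, and let $b\in F^\times$. Put $S=\operatorname{Spec}F[x,1/q]$ and $\alpha=(q,b)\in\operatorname{Br}(S)$. Suppose that we know one point $a\in S(F)$ with $\alpha(a)=(q(a),b)\ne0$. We construct infinitely many closed points at which $\alpha$ is nonzero.

Choose a monic $R\in F[x]$ of degree $1$ or $2$ such that $d=r+\deg R$ is odd; then $d\ge3$. Consider
\[
P_t(x)=x-a+q(x)\bigl(R(x)+t\bigr)\in F[t,x],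
\]
which is monic of degree $d$ in $x$. It has degree one in $t$, and its coefficients $q$ and $x-a+qR$ are coprime because $q(a)\ne0$. Hence $P_t$ is irreducible in $F[t,x]$, and over $F(t)$ by Gauss's lemma. It is separable: if $\partial_xP_t=1+(qR)'+tq'$ were zero, then $q'=0$ and $qR'=-1$, which is impossible for $r\ge1$. So for infinitely many $c\in F$ the polynomial $P_c$ is irreducible and separable. It is prime to $q$, so it defines a closed point $z_c\in S$ with residue field $L=F(\xi)$, where $P_c(\xi)=0$.

Let $\xi_1,\dots,\xi_d$ be the roots of $P_c$ and $\theta_1,\dots,\theta_r$ those of $q$. Since $P_c(\theta_j)=\theta_j-a$,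
\[
N_{L/F}\,q(\xi)=\prod_{i,j}(\xi_i-\theta_j)=(-1)^{dr}\prod_jP_c(\theta_j)=(-1)^{dr}\prod_j(\theta_j-a)=(-1)^{(d+1)r}q(a)=q(a).
\]
By (B4), $\operatorname{cor}_{L/F}\alpha(z_c)=(N_{L/F}\,q(\xi),b)=(q(a),b)=\alpha(a)\ne0$. Therefore $\alpha(z_c)\ne0$.

Here is what made this work. The rational function $h=P_c/(x-a)$ on $\mathbb P^1_F$ has, inside $S$, a simple zero at $z_c$, a simple pole at $a$, and no other zeros or poles. At the roots of $q$ it takes the value $1$, and at infinity it is $x^{d-1}$ times a unit with value $1$, where $d-1$ is even. So $h$ is a square in the henselization at every point outside $S$. For $\beta=(h)\cup\alpha$ only $z_c$ and $a$ contribute to (Rec), which reads $\operatorname{cor}\alpha(z_c)-\alpha(a)=0$. The exchange of $\prod_iq(\xi_i)$ and $\prod_jP_c(\theta_j)$ above is this reciprocity law in the case at hand. Section~\ref{sec:many} runs the same argument on an arbitrary curve and for arbitrary classes.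

\section{One hyperplane section}\label{sec:hyper}

Look again at the last point of Example~\ref{ex:five}. The scheme $S$ is the generic fiber of a threefold over $k$ with coordinates $(a,b,x)$, and the closed point $x=a+b+1$ of $S$ is the generic point of a surface $D$ in this threefold. The class $(x,a)$ has a nonzero residue along the surface $E=\{x=0\}$, and it survives on $D$ because this residue stays nonzero on the curve $D\cap E$. This section shows that a suitable ample divisor always preserves finitely many given classes.

\begin{proposition}\label{prop:hyper}
Let $k$ be an infinite perfect field and $X$ a smooth projective geometrically integral $k$-variety of dimension $n$, where $n\ge4$, or $n=3$ and $\operatorname{char}k=0$. Let $V\subset X$ be a dense open subset and let $\alpha_1,\dots,\alpha_r\in\operatorname{Br}(V)$ be classes of prime orders $\ell_j\ne\operatorname{char}k$. Then there is a smooth geometrically integral ample divisor $D\subset X$ with $D\cap V\ne\emptyset$ and $\alpha_j|_{\kappa(D)}\ne0$ for all $j$.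
\end{proposition}

For $n=2$ the statement is false: if $k$ is algebraically closed then $\operatorname{Br}(\kappa(D))=0$ for every curve $D$, whereas $V=\mathbb G_m^2\subset\mathbb P^2$ carries a nonzero symbol by Proposition~\ref{prop:sharp}.

A class $\alpha_j$ either extends to $X$ or, by (Pur), has a nonzero residue along some divisor. The two cases need different arguments. A ramified class is detected by its residue, which is a class in $H^1$ and is controlled by Bertini's theorem; the next lemma says that taking residues commutes with a transversal restriction.

\begin{lemma}\label{lem:local}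
Let $R$ be a henselian regular local ring of dimension $2$ with maximal ideal $(u,v)$ and residue field $\kappa$, and let $\ell$ be a prime invertible in $R$. Let $\alpha\in\operatorname{Br}(R[1/u])[\ell]$, and suppose that the residue of $\alpha$ at the prime $(u)$ is the restriction to $\operatorname{Frac}(R/u)$ of a class $\chi\in H^1(R/u,\mathbb Z/\ell)$. Then the restriction of $\alpha$ to $\operatorname{Frac}(R/v)$ has residue $\chi|_\kappa$ with respect to the discrete valuation ring $R/v$.
\end{lemma}

\begin{proof}
The rings $R/u$ and $R/v$ are discrete valuation rings, and $u$ maps to a uniformizer $\bar u$ of $R/v$, so $\operatorname{Frac}(R/v)=(R/v)[1/u]$ and the restriction of $\alpha$ is defined. Finite \'etale covers of a henselian local ring correspond to those of its residue field. Since $R$ and $R/u$ are henselian with residue field $\kappa$, we get $H^1(R,\mathbb Z/\ell)=H^1(R/u,\mathbb Z/\ell)=H^1(\kappa,\mathbb Z/\ell)$, and $\chi$ lifts to a class $\tilde\chi\in H^1(R,\mathbb Z/\ell)$. Put $\beta=\alpha-(u)\cup\tilde\chi\in\operatorname{Br}(R[1/u])[\ell]$. Its residue at $(u)$ is zero by \eqref{eq:residue}, and its residues at the other primes of height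 one are zero by (R1). By (Pur) and (B1), $\beta$ is the restriction of a class in $\operatorname{Br}(R)$. Restrict the identity $\alpha=\beta+(u)\cup\tilde\chi$ to $\operatorname{Frac}(R/v)$. The first term comes from $\operatorname{Br}(R/v)$ and has residue zero. The second is $(\bar u)\cup\tilde\chi|_{R/v}$ and has residue $\tilde\chi|_\kappa=\chi|_\kappa$.
\end{proof}

An unramified class has no residue to follow. We lift it to $H^2(X,\mu_\ell)$, which injects into $H^2(D,\mu_\ell)$ by the weak Lefschetz theorem. By (B3) the class can then die on $D$ only by becoming the Chern class of a line bundle, so we need $D$ to carry no line bundles other than those from $X$.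

\begin{lemma}\label{lem:unram}
Let $k$ be a perfect field, $X$ a smooth projective geometrically integral $k$-variety of dimension $n\ge3$, and $D\subset X$ a smooth geometrically integral ample divisor such that $\operatorname{Pic}X_{\bar k}\to\operatorname{Pic}D_{\bar k}$ is an isomorphism. Then $\operatorname{Br}(X)[\ell]\to\operatorname{Br}(\kappa(D))$ is injective for every prime $\ell\ne\operatorname{char}k$.
\end{lemma}

\begin{proof}
(i) \emph{The map $H^2(X,\mu_\ell)\to H^2(D,\mu_\ell)$ is injective.} Let $\iota\colon U=X\setminus D\to X$ be the inclusion. The kernel is a quotient of $H^2(X,\iota_!\mu_\ell)$. The group $H^q(X_{\bar k},\iota_!\mu_\ell)=H^q_c(U_{\bar k},\mu_\ell)$ is, by Poincar\'e duality and up to a twist, dual to $H^{2n-q}(U_{\bar k},\mathbb Z/\ell)$. As $D$ is ample, $U$ is affine of dimension $n$, so this group vanishes for $2n-q>n$, in particular for $q\le2$. The Hochschild--Serre spectral sequence $H^i(k,H^q(X_{\bar k},\iota_!\mu_\ell))\Rightarrow H^{i+q}(X,\iota_!\mu_\ell)$ gives $H^2(X,\iota_!\mu_\ell)=0$.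

(ii) \emph{The map $\operatorname{Pic}X\to\operatorname{Pic}D$ is surjective.} Let $\Gamma_k=\operatorname{Gal}(\bar k/k)$. For $Z$ proper and geometrically integral over $k$ we have $H^0(Z_{\bar k},\mathbb G_m)=\bar k^\times$, and the Hochschild--Serre spectral sequence for $\mathbb G_m$ together with Hilbert's Theorem~90 gives an exact sequence
\[
0\to\operatorname{Pic}Z\to(\operatorname{Pic}Z_{\bar k})^{\Gamma_k}\xrightarrow{\,d_Z\,}\operatorname{Br}(k),
\]
functorial in $Z$. Let $L\in\operatorname{Pic}D$, and let $\bar M\in\operatorname{Pic}X_{\bar k}$ be the unique class restricting to $L_{\bar k}$. By uniqueness it is $\Gamma_k$-invariant, and $d_X(\bar M)=d_D(L_{\bar k})=0$ by functoriality. So $\bar M$ comes from $M\in\operatorname{Pic}X$, and $M|_D\cong L$ because $\operatorname{Pic}D\to\operatorname{Pic}D_{\bar k}$ is injective.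

Now let $\alpha\in\operatorname{Br}(X)[\ell]$ with $\alpha|_{\kappa(D)}=0$. Then $\alpha|_D=0$ by (B1). Lift $\alpha$ to $\gamma\in H^2(X,\mu_\ell)$. By (B3), $\gamma|_D=c_1(L)$ for some $L\in\operatorname{Pic}D$, and $L=M|_D$ by (ii). So $\gamma-c_1(M)$ restricts to zero on $D$, hence $\gamma=c_1(M)$ by (i), and $\alpha=0$.
\end{proof}

It remains to provide divisors with the required Picard group. This is the only place in the paper where dimension $3$ differs from higher dimensions.

\begin{proposition}\label{prop:pic}
Let $k$, $X$, $n$ be as in Proposition~\ref{prop:hyper} and let $\mathcal O(1)$ be an ample line bundle on $X$. For all sufficiently large $m$, the bundle $\mathcal O(m)$ is very ample and every dense open subset $O\subset|\mathcal O(m)|$ contains a $k$-point $D$ that is smooth and geometrically integral and for which $\operatorname{Pic}X_{\bar k}\to\operatorname{Pic}D_{\bar k}$ is an isomorphism.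
\end{proposition}

\begin{proof}[Proof for $n\ge4$]
By Serre vanishing, for $m$ large $\mathcal O(m)$ is very ample and $H^i(X,\omega_X(jm))=0$ for all $i,j\ge1$. By (Be), and because $k$ is infinite, there is $D\in O(k)$ smooth and geometrically irreducible, hence geometrically integral. By Serre duality $H^i(X,\mathcal O(-jm))=0$ for $i<n$ and $j\ge1$. The sequence
\[
0\to\mathcal O_X(-(j+1)m)\to\mathcal O_X(-jm)\to\mathcal O_D(-jD)\to0
\]
places $H^i(D,\mathcal O_D(-jD))$ between $H^i(X,\mathcal O(-jm))$ and $H^{i+1}(X,\mathcal O(-(j+1)m))$. For $i=1,2$ both vanish, since $i+1\le3<n$. Now apply (GL) over $\bar k$.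
\end{proof}

For $n=3$ not every smooth member will do; this case is proved in Section~\ref{sec:three}.

\begin{proof}[Proof of Proposition~\ref{prop:hyper}]
Fix $\mathcal O(1)$ and $m$ as in Proposition~\ref{prop:pic}. Embed $X\subset\mathbb P^N_k$ by $|\mathcal O(m)|=\check{\mathbb P}^N_k$; a hyperplane $\Lambda$ corresponds to the divisor $D=X\cap\Lambda$. Call $\alpha_j$ \emph{unramified} if it lies in $\operatorname{Br}(X)\subset\operatorname{Br}(\kappa(X))$, and \emph{ramified} otherwise.

\emph{The residues.} Let $\alpha_j$ be ramified. By (Pur) there is a prime divisor $E_j$ with nonzero residue $\chi_j\in H^1(\kappa(E_j),\mathbb Z/\ell_j)$, and $E_j\subset X\setminus V$ by (R1). Choose a dense open $E_j^\circ\subset E_j$ that is smooth over $k$ (possible since $k$ is perfect), is disjoint from the other irreducible components of $X\setminus V$, and over which $\chi_j$ extends to a $\mathbb Z/\ell_j$-torsor $\tilde E_j\to E_j^\circ$. A nontrivial torsor of prime order over a field is the spectrum of a field, so the generic fiber of $\tilde E_j$ is one point; as $\tilde E_j$ is \'etale over $E_j^\circ$, it is smooth and irreducible, of dimension $n-1\ge2$.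

\emph{The open set $O$.} There is a dense open $O\subset\check{\mathbb P}^N_k$ such that every $D\in O(k)$ satisfies:
\begin{enumerate}
\item[(a)] $D\cap V\ne\emptyset$;
\item[(b)] for ramified $\alpha_j$, $D\not\supset E_j$ and the scheme $C_j=D\cap E_j^\circ$ is smooth;
\item[(c)] for ramified $\alpha_j$, $D\times_X\tilde E_j$ is nonempty and irreducible.
\end{enumerate}
For (a) apply (Be) to $V\to\mathbb P^N_k$. For (b) apply (Be) to the immersion $E_j^\circ\to\mathbb P^N_k$, and note that the hyperplanes containing $E_j$ form a proper linear subspace. In (c) the scheme $\tilde E_j$ need not be geometrically irreducible over $k$. Let $k_j$ be the algebraic closure of $k$ in $\kappa(\tilde E_j)$, a finite extension of $k$. As $\tilde E_j$ is normal it is a $k_j$-scheme, geometrically irreducible over $k_j$, and the induced morphism $\varphi\colon\tilde E_j\to\mathbb P^N_{k_j}$ is quasi-finite, so its image has dimension $n-1\ge2$. By (Be) over $k_j$ there is a proper closed subset $Z\subset\check{\mathbb P}^N_{k_j}$ outside which $\varphi^{-1}(\Lambda)$ is nonempty and irreducible. The image of $Z$ under the finite map $\check{\mathbb P}^N_{k_j}\to\check{\mathbb P}^N_k$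 is a proper closed subset, and for a $k$-rational $\Lambda$ outside it $D\times_X\tilde E_j=\varphi^{-1}(\Lambda_{k_j})$ has the required property.

Take $D\in O(k)$ as in Proposition~\ref{prop:pic}. By (a) the generic point of $D$ lies in $V$, so $\alpha_j|_{\kappa(D)}$ is defined. If $\alpha_j$ is unramified, it is nonzero by Lemma~\ref{lem:unram}.

Let $\alpha=\alpha_j$ be ramified, and drop the index. The scheme $C$ is the image of $D\times_X\tilde E$, so it is irreducible; by (b) it is smooth of dimension $n-2$. Let $c$ be its generic point. The torsor $D\times_X\tilde E\to C$ is \'etale with irreducible total space, so its fiber over $c$ is a single point, that is, $\chi|_{\kappa(c)}\ne0$. Let $u,v\in\mathcal O_{X,c}$ be local equations of $E$ and $D$. Then $\mathcal O_{X,c}/(u,v)=\mathcal O_{C,c}=\kappa(c)$, so $u,v$ generate the maximal ideal of the two-dimensional regular local ring $\mathcal O_{X,c}$ and of its henselization $R$. Since $c$ lies on no other component of $X\setminus V$, the scheme $\operatorname{Spec}\mathcal O_{X,c}[1/u]$ maps to $V$, and $\alpha$ defines a class in $\operatorname{Br}(R[1/u])[\ell]$. By (R3) its residue at $(u)$ is the restriction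 of $\chi$, which extends over $R/u$, the henselization of $\mathcal O_{E,c}$. By Lemma~\ref{lem:local} the restriction of $\alpha$ to $\operatorname{Frac}(R/v)$ has residue $\chi|_{\kappa(c)}\ne0$. As $R/v$ is the henselization of $\mathcal O_{D,c}$, the field $\operatorname{Frac}(R/v)$ is an extension of $\kappa(D)$, and so $\alpha|_{\kappa(D)}\ne0$.
\end{proof}

\section{One closed point}\label{sec:one}

\begin{proposition}\label{prop:one}
Let $k$ be perfect and $F/k$ finitely generated satisfying \eqref{eq:range}. Let $T$ be an integral separated $F$-scheme of finite type, and $H$ a finite abelian group of order invertible in $k$ with a homomorphism $H\to\operatorname{Br}(T)$ such that $H\to\operatorname{Br}(\kappa(T))$ is injective. Then there is a closed point $t\in T$ with $\ker_tH=0$.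
\end{proposition}

Let $e=\operatorname{trdeg}_kF$, and let $X\to B$ be a morphism of $k$-varieties with $\kappa(B)=F$ whose generic fiber contains $T$. A closed point of $T$ is the generic point of an $e$-dimensional subvariety of $X$ that dominates $B$. We obtain such a subvariety by iterating Proposition~\ref{prop:hyper}. Three things have to be arranged: the model must be smooth and projective, the ground field must be infinite, and the sections must keep dominating $B$. The first two are achieved by field extensions of degree prime to $|H|$, which are harmless by (B4); the third follows from ampleness.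

\begin{proof}
Let $d=\dim T$. If $d=0$, take the unique point of $T$. Let $d\ge1$, and shrink $T$ so that it is a closed subscheme of $\mathbb A^N_F$.

\emph{The model.} Choose a projective integral $k$-variety $B$ with function field $F$, and let $X$ be the closure of $T$ in $\mathbb P^N\times B$ with its reduced structure. Then $T$ is a dense open subscheme of the generic fiber of $X\to B$, and $\dim X=n:=e+d$. Let $X'\to X$ be as in (Alt), let $X'_F$ be the generic fiber of $X'\to B$ and $T'\subset X'_F$ the preimage of $T$. Let $\alpha_1,\dots,\alpha_r\in\operatorname{Br}(T')$ be the images of the elements of prime order of $H$. By (B4) they are nonzero in $\operatorname{Br}(\kappa(X'))$. Choose an open $V_0\subset X'$ with $V_0\cap X'_F=T'$. Then $T'$ is the limit of the schemes $V_0\times_BB_\lambda$, where $B_\lambda$ runs over the nonempty affine open subsets of $B$, and the transition maps are affine. By (B2) there is $V=V_0\times_BB_\lambda$, an open subset of $X'$ with $V\cap X'_F=T'$, such that all $\alpha_j$ extend to classes in $\operatorname{Br}(V)$, again denoted $\alpha_j$. By (B1) they have prime order $\ell_j$ dividing $|H|$.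

\emph{The ground field.} Let $k_0$ be the algebraic closure of $k$ in $\kappa(X')$, a finite extension of $k$. The regular variety $X'$ is a $k_0$-scheme, and it is smooth, projective and geometrically integral over the perfect field $k_0$. If $k_0$ is infinite put $\tilde k=k_0$. If $k_0$ is finite, fix a prime $q\nmid|H|$ and let $\tilde k$ be the union of the extensions of $k_0$ of degree $q^i$, $i\ge0$. In both cases $\tilde k$ is infinite, perfect and algebraic over $k$. Put $\tilde X=X'\otimes_{k_0}\tilde k$ and let $\tilde V$ be the preimage of $V$. The field $\kappa(\tilde X)$ is a union of extensions of $\kappa(X')$ of degree prime to $|H|$, so the $\alpha_j$ are nonzero in $\operatorname{Br}(\kappa(\tilde X))$ by (B2) and (B4).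

\emph{The sections.} Apply Proposition~\ref{prop:hyper} repeatedly over $\tilde k$ to get
\[
\tilde X=X_n\supset X_{n-1}\supset\dots\supset X_e,
\]
where $X_i$ is smooth, projective and geometrically integral of dimension $i$, $X_{i-1}$ is an ample divisor in $X_i$, $X_i\cap\tilde V\ne\emptyset$, and $\alpha_j|_{\kappa(X_i)}\ne0$ for all $j$. The proposition is applied to $X_i$ and $X_i\cap\tilde V$ for $i\ge e+1$; by \eqref{eq:range}, $i\ge4$, or $i\ge3$ and the characteristic is $0$.

\emph{Dominance.} Let $\tilde B$ be the image of $\tilde X$ in $B\otimes_k\tilde k$, an irreducible projective $\tilde k$-variety. It maps onto $B$, because $\tilde X\to X'\to X\to B$ are surjective, and $\dim\tilde B\le e$. We show by descending induction that $X_i\to\tilde B$ is surjective. Suppose this holds for some $i>e$. The fiber of $X_i$ over a closed point of $\tilde B$ is a nonempty projective scheme of dimension $\ge i-e\ge1$, so it contains a projective curve, which meets the effective ample divisor $X_{i-1}$. Thus the closed image of $X_{i-1}$ contains all closed points of $\tilde B$, and it equals $\tilde B$.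

\emph{The point.} Let $\delta$ be the generic point of $X_e$ and $\delta_0$ its image in $X'$. As $X_e\to B$ is surjective and $X_e\cap\tilde V\ne\emptyset$, the point $\delta_0$ lies in $X'_F\cap V=T'$. Let $t\in T$ be its image. We have $F\subset\kappa(t)\subset\kappa(\delta_0)\subset\kappa(\delta)$ and $\operatorname{trdeg}_k\kappa(\delta)=e$. So $\kappa(t)$ is algebraic and finitely generated, hence finite, over $F$, and $t$ is closed in $T$. If $h\in H$ has prime order, then $h(t)$ maps to some $\alpha_j|_{\kappa(X_e)}\ne0$ in $\operatorname{Br}(\kappa(\delta))$. So $\ker_tH$ contains no element of prime order, and it is zero.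
\end{proof}

\section{From one point to infinitely many}\label{sec:many}

\begin{proposition}\label{prop:many}
Let $F$ be a Hilbertian field, $S$ a smooth affine integral $F$-scheme of dimension $\ge1$, and $\pi\colon T\to S$ a smooth morphism of finite type. Let $G$ be a finite abelian group of order invertible in $F$ with a homomorphism $G\to\operatorname{Br}(S)$, and let $G'\subseteq G$ be a subgroup that maps to zero in $\operatorname{Br}(T)$. Let $t_0\in T$ be a closed point such that $M=\kappa(t_0)$ is separable over $F$ and $\ker_{t_0}G=G'$. Then there are infinitely many closed points $s'\in S$ with $\ker_{s'}G=G'$.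
\end{proposition}

Two features are new compared with Section~\ref{sec:model}. First, $t_0$ is not $F$-rational. The reciprocity law returns the corestriction of $g(t_0)$ to the field of constants of the curve, and corestriction from $M$ to $F$ may lose information. So we use a curve over $M$ on which $t_0$ becomes a rational point. Second, the points $z$ that we construct on this curve map to $T$, so $G'$ vanishes over $\kappa(z)$, but we need it to vanish over the residue field of the image of $z$ in $S$. We therefore apply Hilbert irreducibility over $F$, not over $M$, to a function $f$ such that $f$ and the functions from $S$ generate the function field of the curve. At a point where $f$ takes a value $c\in F$, the functions from $S$ alone then generate the residue field.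

The proof occupies the rest of this section. Let $n$ be the exponent of $G$.

\subsection{The curve}
Let $A_S$ be the coordinate ring of $S$ and $d=\dim S\ge1$. Choose $x_1,\dots,x_d\in A_S$ whose differentials form a basis of $\Omega_{S/F}$ near $\pi(t_0)$, and functions $x_{d+1},\dots,x_m$ near $t_0$ whose differentials form a basis of $\Omega_{T/S}$. As $\pi$ is smooth, $0\to\pi^*\Omega_{S/F}\to\Omega_{T/F}\to\Omega_{T/S}\to0$ is exact, so $dx_1,\dots,dx_m$ is a basis of $\Omega_{T/F}$ near $t_0$, and $\varphi=(x_1,\dots,x_m)\colon U\to\mathbb A^m_F$ is \'etale on an affine open neighborhood $U$ of $t_0$. The morphism $\operatorname{Spec}M\to U$ given by $t_0$ defines an $M$-rational point $\tau$ of $U_M=U\otimes_FM$; let $\varphi_M(\tau)=(\lambda_1,\dots,\lambda_m)\in M^m$. Let $\Theta$ be the connected component containing $\tau$ of the preimage under $\varphi_M$ of the line $\{x_2=\lambda_2,\dots,x_m=\lambda_m\}$. Then $x_1\colon\Theta\to\mathbb A^1_M$ is \'etale, so $\Theta$ is a smooth connected affine curve over $M$, in particular integral. Let $E=\kappa(\Theta)$, let $C\supset\Theta$ be the regular projective curve over $M$ with function field $E$, and let $Y=C\setminus\Theta$,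 a nonempty finite set, also viewed as a reduced divisor.

Let $u\colon\Theta\to U\subset T\to S$ be the composite $F$-morphism, and $g_\Theta=u^*g\in\operatorname{Br}(\Theta)[n]$ for $g\in G$. By construction,
\begin{equation}\label{eq:theta}
g_\Theta(\tau)=g(t_0)\in\operatorname{Br}(M)\quad(g\in G),\qquad g_\Theta=0\quad(g\in G').
\end{equation}

\subsection{Functions that are locally $n$-th powers along $Y$}
The classes $g_\Theta$ may be ramified at the points of $Y$, and we know nothing about their residues. We remove these points from the reciprocity law by prescribing the leading terms of the function there. The divisor $Y$ has positive degree, so it is ample. Let $N$ be a multiple of $n$ so large that $\mathcal O((N-1)Y)$ is very ample over $M$ and $H^1(C,\mathcal O((N-1)Y))=0$. Put $W=H^0(C,\mathcal O((N-1)Y))\subset E$; it contains $M$. Fix uniformizers $\pi_y$ for $y\in Y$ and $\pi_\tau$. The exact sequence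
\[
0\to\mathcal O((N-1)Y)\to\mathcal O(NY+\tau)\to\bigoplus_{y\in Y}\kappa(y)\oplus\kappa(\tau)\to0,
\]
in which $f$ is sent to the values of $\pi_y^Nf$ at $y$ and of $\pi_\tau f$ at $\tau$, stays exact on global sections. Let $f_1\in H^0(C,\mathcal O(NY+\tau))$ be a section all of whose images are $1$. Every $f\in f_1+W$ has the same images. So $f$ is regular on $\Theta^\circ=\Theta\setminus\{\tau\}$, has a simple pole at $\tau$, and $\pi_y^Nf$ is a unit with value $1$ at each $y\in Y$.

\begin{lemma}\label{lem:rec}
Let $h\in f_1+W$, and suppose that the divisor of zeros of $h$ on $C$ is a single closed point $z$ with multiplicity $1$. Then $z\in\Theta^\circ$ and $\ker_zG=G'$.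
\end{lemma}

\begin{proof}
The function $h$ has poles at the points of $Y\cup\{\tau\}$, so $z\in\Theta^\circ$. If $g\in G'$ then $g_\Theta(z)=0$ by \eqref{eq:theta}. Let $g\notin G'$. By (B3) lift $g_\Theta$ to $\gamma\in H^2(\Theta,\mu_n)$, and put $\beta=(h)\cup\gamma\in H^3(E,\mu_n^{\otimes2})$. For a closed point $x\in\Theta$, formula \eqref{eq:residue} gives $\partial_x\beta=v_x(h)\,g_\Theta(x)$; this is $g_\Theta(z)$ at $z$, it is $-g(t_0)$ at $\tau$, and it is zero elsewhere. At $y\in Y$ write $h=(\pi_y^{-N/n})^n\,w$ with $w=\pi_y^Nh$ a unit of value $1$. Since $n$ is invertible, $w$ is an $n$-th power in the henselization of $\mathcal O_{C,y}$ by Hensel's lemma. So $(h)$, and with it $\beta$, vanishes over the fraction field of the henselization, and $\partial_y\beta=0$ by (R3). Now (Rec) gives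
\[
\operatorname{cor}_{\kappa(z)/M}\,g_\Theta(z)=g(t_0).
\]
The right side is nonzero because $\ker_{t_0}G=G'$. Hence $g_\Theta(z)\ne0$.
\end{proof}

\subsection{A function that separates $\Theta$ from its image in $S$}
Let $A_1\subset E$ be the image of $u^*\colon A_S\to E$ and $L$ its fraction field. This is the residue field of $S$ at the image of the generic point of $\Theta$. It contains $F$ and $x_1$.

\begin{lemma}\label{lem:function}
There is $f\in f_1+W$ such that $E/F(f)$ is finite separable and $E=L(f)$.
\end{lemma}

\begin{proof}
The extension $E/M(x_1)$ is finite separable because $x_1\colon\Theta\to\mathbb A^1_M$ is \'etale, and $M(x_1)/F(x_1)$ is finite separable because $M/F$ is. So $E/F(x_1)$ is finite separable, and $\Omega_{E/F}$ is a one-dimensional $E$-vector space with basis $dx_1$. Since $F(x_1)\subset L$, the extension $E/L$ is finite separable, so there are only finitely many fields $E_1,\dots,E_r$ with $L\subset E_i\subsetneq E$. Let $E_0=\{h\in E: dh=0\text{ in }\Omega_{E/F}\}$; it is a subfield containing $F$ and not $x_1$.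

Suppose $f_1+W\subset E_0\cup\dots\cup E_r$. View $f_1+W$ as an affine space over $F$. Each $E_i$ is an $F$-vector space, so $(f_1+W)\cap E_i$ is empty or an affine $F$-subspace. An affine space over an infinite field is not a finite union of proper affine subspaces, so $f_1+W\subset E_i$ for some $i$, and taking differences $W\subset E_i$. Let $1,w_1,\dots,w_\rho$ be an $M$-basis of $W$. Very ampleness means that $(1:w_1:\dots:w_\rho)$ embeds $C$ in $\mathbb P^\rho_M$, so $E=M(w_1,\dots,w_\rho)$. As $M\subset W$, this gives $E\subset E_i$, a contradiction.

So there is $f\in f_1+W$ outside all $E_i$. The field $L(f)$ is none of $E_1,\dots,E_r$, so $L(f)=E$. As $df\ne0$ we have $\Omega_{E/F(f)}=\Omega_{E/F}/E\,df=0$, and a finitely generated field extension with vanishing module of differentials is finite separable.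
\end{proof}

This is where the separability of $M/F$ is used, and the lemma fails without it: an element of $M$ that is inseparable over $F$ has the same minimal polynomial over the purely transcendental extension $F(f)$, so $E/F(f)$ is then inseparable for every $f\in f_1+W$.

\subsection{End of the proof of Proposition~\ref{prop:many}}
Fix $f$ as in Lemma~\ref{lem:function}. The curve $C$ is projective over $F$, and $f$ defines a finite $F$-morphism $C\to\mathbb P^1_F$ with $f^{-1}(\infty)=Y\cup\{\tau\}$. So $f\colon\Theta^\circ\to\mathbb A^1_F$ is finite. By Lemma~\ref{lem:hilbert}, for infinitely many $c\in F$ the scheme $f^{-1}(c)$ is the spectrum of a field. For such $c$ the divisor of zeros of $h=f-c$ is a single point $z_c$ with multiplicity $1$, and $h\in f_1+W$ because $c\in M\subset W$. By Lemma~\ref{lem:rec}, $\ker_{z_c}G=G'$. The points $z_c$ are distinct, since $f(z_c)=c$.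

We compare residue fields. Let $A$ be the coordinate ring of $\Theta^\circ$, and $A_0=A_1[f]\subset A$. The ring $A$ is finite over $F[f]$, hence over $A_0$, and $A_0$ has fraction field $L(f)=E$. Clearing the denominators of finitely many module generators, we find $0\ne a\in A_0$ with $A[1/a]=A_0[1/a]$. Discard the finitely many $c$ with $a(z_c)=0$, and let $s'_c=u(z_c)$. The image of $A_S$ in $\kappa(z_c)$ is an $F$-subalgebra of a finite extension of $F$, hence a field; so $s'_c$ is a closed point and this image is $\kappa(s'_c)$. Since $f(z_c)=c\in F$, the image of $A_0$ in $\kappa(z_c)$ is also $\kappa(s'_c)$, and so is the image of $A_0[1/a]=A[1/a]$, which is all of $\kappa(z_c)$. Thus $\kappa(s'_c)=\kappa(z_c)$, and $\ker_{s'_c}G=\ker_{z_c}G=G'$.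

Finally, each closed point $s'\in S$ has finitely many preimages in $\Theta$. Indeed, let $Q\in F[X]$ be the minimal polynomial of $x_1(s')$. Then $u^{-1}(s')$ is contained in the zero set of $Q(x_1)$, a nonzero function on the integral curve $\Theta$ because $x_1$ is transcendental over $F$. (This is why $x_1$ was taken from $S$, and where $\dim S\ge1$ is used.) So the infinitely many $z_c$ give infinitely many $s'_c$. \qed

\section{Proof of the theorems}\label{sec:proof}

In characteristic $p>1$, the reduced closure of $s$ need not be generically smooth over the imperfect field $F$, and the point given by Proposition~\ref{prop:one} need not be separable over $F$. Both defects disappear after a purely inseparable extension of $F$, which does not change the kernels.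

\begin{lemma}\label{lem:insep}
Let $k$ be perfect, $F/k$ finitely generated, $q$ a power of $p$ and $F'=F^{1/q}$.
\begin{enumerate}
\item[(a)] $F'/F$ is finite and purely inseparable, and $F'/k$ is finitely generated of the same transcendence degree as $F/k$.
\item[(b)] Let $Z$ be an $F$-scheme of finite type and $G\to\operatorname{Br}(Z)$ a homomorphism from a finite group of order prime to $p$. Then $Z'=(Z_{F'})_{\mathrm{red}}\to Z$ is a homeomorphism, and $\ker_{z'}G=\ker_zG$ for corresponding points.
\item[(c)] If $Z$ is affine and integral, then for $q$ large $Z'$ has a dense open subset that is smooth over $F'$.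
\item[(d)] If $z\in Z$ is closed, then for $q$ large $\kappa(z')/F'$ is separable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $F=k(a_1,\dots,a_\sigma)$, then $F'=k(a_1^{1/q},\dots,a_\sigma^{1/q})$ because $k^{1/q}=k$.

(b) The map $Z_{F'}\to Z$ is finite and surjective. Its fiber over $z$ is the spectrum of the finite $\kappa(z)$-algebra $\kappa(z)\otimes_FF'$, in which the $q$-th power of every element lies in $\kappa(z)$. So the fiber is one point $z'$, and $\kappa(z')=\kappa(z)F'$ is finite and purely inseparable over $\kappa(z)$. A closed continuous bijection is a homeomorphism, and the kernels agree by (B4).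

(c) Let $Z=\operatorname{Spec}A$ and let $F_\infty=\bigcup_qF^{1/q}$ be the perfect closure of $F$. The nilradical of the noetherian ring $A\otimes_FF_\infty$ is generated by finitely many elements, which lie in $A\otimes_FF'$ for $q$ large. Let $I$ be the nilpotent ideal that they generate in $A\otimes_FF'$. Then $(A\otimes_FF')/I$ becomes reduced over the perfect field $F_\infty$, so it is geometrically reduced over $F'$, and it is the coordinate ring of $Z'$. The smooth locus of a geometrically reduced scheme of finite type over a field is open and dense.

(d) Let $M_s$ be the separable closure of $F$ in $\kappa(z)$, and take $q$ with $\kappa(z)^q\subset M_s$. As $M_s/F$ is finite separable, $M_s=FM_s^q$; taking $q$-th roots, $M_s^{1/q}=F'M_s$. So $\kappa(z)\subset F'M_s$, and $\kappa(z')=\kappa(z)F'=F'M_s$ is separable over $F'$.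
\end{proof}

\begin{proposition}\label{prop:core}
Let $k$ be perfect and $F/k$ finitely generated satisfying \eqref{eq:range}. Let $S$ be an integral affine $F$-scheme of finite type with $\dim S\ge1$ and function field $K$. Let $G$ be a finite abelian group of order invertible in $k$ with a homomorphism $G\to\operatorname{Br}(S)$ such that $G\to\operatorname{Br}(K)$ is injective. Then for every subgroup $G'\subseteq G$ there are infinitely many closed points $s'\in S$ with $\ker_{s'}G=G'$.
\end{proposition}

\begin{proof}
A point of an $F$-scheme of finite type is closed if and only if its residue field is finite over $F$. So we may replace $S$ by a nonempty affine open subset. By Lemma~\ref{lem:insep}(a),(b) we may replace $(F,S)$ by $(F',S')$. By Lemma~\ref{lem:insep}(c) we may thus assume that $S$ is smooth over $F$.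

\emph{Killing $G'$.} Let $g_1,\dots,g_r$ generate $G'$. The image of $g_i$ in $\operatorname{Br}(K)$ is the class of a central simple algebra, which extends to an Azumaya algebra $\mathcal A_i$ on a dense open subset. Shrink $S$ so that all $\mathcal A_i$ are defined on $S$; then $g_i=[\mathcal A_i]$ in $\operatorname{Br}(S)$ by (B1). Let
\[
T=SB(\mathcal A_1)\times_S\dots\times_SSB(\mathcal A_r),
\]
with $T=S$ if $r=0$. It is smooth and projective over $S$ with geometrically integral fibers, so it is smooth over $F$, separated and integral. Put $K_0=K$ and let $K_i$ be the function field of $SB(\mathcal A_i\otimes K_{i-1})$, so that $K_r=\kappa(T)$. We claim that $\ker(\operatorname{Br}K\to\operatorname{Br}K_i)=\langle g_1,\dots,g_i\rangle$. This holds for $i=0$. By (Am), a class $\beta\in\operatorname{Br}K$ dies in $K_i$ if and only if $\beta-\nu g_i$ dies in $K_{i-1}$ for some integer $\nu$, which by induction means $\beta\in\langle g_1,\dots,g_i\rangle$. As $G\subset\operatorname{Br}K$, the kernel of $G\to\operatorname{Br}(\kappa(T))$ is $G'$. By (B1), $G'$ maps to zero in $\operatorname{Br}(T)$. So $H=G/G'$ maps to $\operatorname{Br}(T)$ and injects into $\operatorname{Br}(\kappa(T))$.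

\emph{One point.} Proposition~\ref{prop:one} gives a closed point $t_0\in T$ with $\ker_{t_0}H=0$, that is, $\ker_{t_0}G=G'$.

\emph{Many points.} Choose $F'=F^{1/q}$ as in Lemma~\ref{lem:insep}(d) for $t_0\in T$, and replace $F,S,T,t_0$ by $F',S_{F'},T_{F'},t_0'$. The scheme $S_{F'}$ is smooth over $F'$, hence reduced, and homeomorphic to $S$, hence integral; $T_{F'}\to S_{F'}$ is smooth; $G'$ still maps to zero in $\operatorname{Br}(T_{F'})$; and the kernels at points are unchanged. Now $\kappa(t_0)/F$ is separable, $F$ is Hilbertian by (Hil), and Proposition~\ref{prop:many} applies.
\end{proof}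

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $Z=\overline{\{s\}}$ with its reduced structure, an integral scheme of dimension $\ge1$ with function field $\kappa(s)$. By (B2) there is a dense open $Z^\circ\subset Z$ such that the finite group $G_0$ maps to zero in $\operatorname{Br}(Z^\circ)$.

If $G_0\not\subseteq G'$, then $\ker_{s'}G\supseteq G_0$ is different from $G'$ for every $s'\in Z^\circ$. So the points with kernel $G'$ lie in the proper closed subset $Z\setminus Z^\circ$ and are not dense.

Let $G_0\subseteq G'$, and let $U\subset Z$ be a nonempty open subset. Choose a nonempty affine open $U'\subset U\cap Z^\circ$. The homomorphism $G\to\operatorname{Br}(U')$ factors through $G/G_0$, which injects into $\operatorname{Br}(\kappa(s))$. Proposition~\ref{prop:core} for $U'$ and $G'/G_0\subseteq G/G_0$ gives points $s'\in U'$ with $\kappa(s')/F$ finite, hence closed in $S$, and $\ker_{s'}(G/G_0)=G'/G_0$, that is, $\ker_{s'}G=G'$.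
\end{proof}

This also proves Theorem~\ref{thm:main}; its proof involves Proposition~\ref{prop:pic} only for $n\ge4$ and does not depend on Section~\ref{sec:three}.

\begin{remark}\label{rem:hyp}
The bound \eqref{eq:range} enters only in Proposition~\ref{prop:one}, which applies Proposition~\ref{prop:hyper} in dimensions $\ge\operatorname{trdeg}_kF+1$. Outside it, the size of $F$ matters only through the fact that $F$ is Hilbertian. In the proof of Proposition~\ref{prop:hyper}, the ramified case and step (i) of Lemma~\ref{lem:unram} work for $n\ge3$ in every characteristic. So for $\operatorname{trdeg}_kF=2$ and $p>1$ the only missing step is the surjectivity of $\operatorname{Pic}X\to\operatorname{Pic}D$ for a suitable surface $D$ in a threefold. The perfectness of $k$ is used in (Alt), in Section~\ref{sec:hyper} and in Lemma~\ref{lem:insep}(a). The invertibility of $|G|$ is used for residues, for Kummer theory and in every appeal to (B4). For classes of order $p$ the purely inseparable reductions break down: a cyclic algebra of degree $p$ attached to $b\in L^\times$ splits over $L(b^{1/p})$, because a $p$-th power is a norm.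
\end{remark}

\section{Picard groups of surfaces in a threefold}\label{sec:three}

We prove Proposition~\ref{prop:pic} for $n=3$ and $\operatorname{char}k=0$. Smoothness of $D$ is no longer enough. For $m\ge2$ the Fermat surface $x_0^m+x_1^m+x_2^m+x_3^m=0$ in $\mathbb P^3_{\bar k}$ contains the line $x_1=\zeta x_0$, $x_3=\zeta x_2$ with $\zeta^m=-1$; this line has intersection number $1$ with a plane section, whereas the restriction of $\mathcal O(j)$ has intersection number $jm$. Nor can we choose $D$ outside a countable union of proper closed subsets of $|\mathcal O(m)|$, since $k$ may be countable. Instead we descend to a finitely generated field $k_1$. The Chern class of a line bundle on $D_{\bar k_1}$ has finite orbit under the Galois group of $k_1$. We show that the monodromy group of the family of all $D$ has no finite orbit other than $\{0\}$ on the part of $H^2(D)$ that does not come from $X$, and we use Hilbert irreducibility to find $D$ whose Galois action is as large as the monodromy action.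

\subsection*{Step 1: Setup}
Let $m$ be so large that $\mathcal O(m)$ is very ample and $h^0(X,\omega_X(m))>h^0(X,\omega_X)+h^0(X,\Omega^2_X)$. For a smooth $D\in|\mathcal O(m)|$, the adjunction sequence $0\to\omega_X\to\omega_X(m)\to\omega_D\to0$ gives
\begin{equation}\label{eq:pg}
h^0(D,\omega_D)\ge h^0(X,\omega_X(m))-h^0(X,\omega_X)>h^0(X,\Omega_X^2).
\end{equation}
The data $X$, $\mathcal O(1)$, $O$ are given by finitely many equations, so they descend to $X_1$, $\mathcal O(1)$, $O_1$ over a subfield $k_1\subset k$ that is finitely generated over $\mathbb Q$; it is Hilbertian by (Hil). Let $O^{\mathrm{sm}}$ be the open subset of the linear system $|\mathcal O_{X_1}(m)|$ over which the universal divisor is smooth; it is dense by (Be). Let $f\colon\mathcal D\to O^{\mathrm{sm}}$ be the universal divisor, a smooth projective morphism. Shrinking $O_1$, we may assume that $O_1\subset O^{\mathrm{sm}}$ and that $O_1$ lies in an affine space. Fix embeddings $\bar k_1\subset\bar k$ and $\bar k_1\subset\mathbb C$. Write $X_{\mathbb C}=X_1\otimes_{k_1}\mathbb C$, and $j\colon D_b\to X_{\mathbb C}$ for the fiber over $b\in O^{\mathrm{sm}}(\mathbb C)$. For complex varieties, cohomology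 with coefficients in $\mathbb Z$, $\mathbb Q$, $\mathbb C$ is singular cohomology.

\subsection*{Step 2: Topology of a smooth member}
Let $D=D_b$. The complement $X_{\mathbb C}\setminus D$ is a smooth affine threefold, so it has the homotopy type of a CW complex of dimension $\le3$. By duality $H^i(X_{\mathbb C},D;\mathbb Z)\cong H_{6-i}(X_{\mathbb C}\setminus D;\mathbb Z)$. This vanishes for $i\le2$, and for $i=3$ it is torsion free, being a subgroup of the free group of cellular $3$-chains. The long exact sequence of the pair shows that $j^*$ is bijective on $H^0(-,\mathbb Z)$ and $H^1(-,\mathbb Z)$, and injective with torsion-free cokernel on $H^2(-,\mathbb Z)$. In particular $D$ is connected, so all fibers of $f$ are geometrically integral.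

Let $\langle\ ,\ \rangle$ be the intersection form on $H^2(D,\mathbb Q)$ and $\eta=c_1(\mathcal O(m))$. Then $\langle j^*a,j^*a'\rangle=\int_{X_{\mathbb C}}a\,a'\,\eta$, which is nondegenerate on $H^2(X_{\mathbb C},\mathbb Q)$ by the hard Lefschetz theorem and Poincar\'e duality. Hence
\[
H^2(D_b,\mathbb Q)=j^*H^2(X_{\mathbb C},\mathbb Q)\oplus V_b,
\]
where $V_b$ is the orthogonal complement, and the form is nondegenerate on $V_b$. By the projection formula $V_b$ is the kernel of the Gysin map $j_*\colon H^2(D_b,\mathbb Q)\to H^4(X_{\mathbb C},\mathbb Q)$, so this is a decomposition of Hodge structures. By \eqref{eq:pg}, $\dim V_b^{2,0}=h^0(D_b,\omega_{D_b})-h^0(X,\Omega^2_X)>0$.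

\subsection*{Step 3: Monodromy}
Let $\Gamma_b$ be the image of $\pi_1(O^{\mathrm{sm}}(\mathbb C),b)$ in $GL(H^2(D_b,\mathbb Q))$. It preserves the form, fixes $j^*H^2(X_{\mathbb C},\mathbb Q)$ pointwise, and so preserves $V_b$. We recall from \cite[Ch.~2--3]{Voisin}: for $b$ on a Lefschetz pencil, the vanishing cycles $\delta$ of the pencil span $V_b$, they are conjugate up to sign under $\Gamma_b$, and the monodromy around the corresponding nodal member is given by the Picard--Lefschetz formula $T_\delta(w)=w+\varepsilon\langle w,\delta\rangle\delta$ with a fixed sign $\varepsilon$. Let $\Delta_b$ be the union of the $\Gamma_b$-orbits of the classes $\pm\delta$. Since $\gamma T_\delta\gamma^{-1}=T_{\gamma\delta}$ and $T_{-\delta}=T_\delta$, the set $\Delta_b$ spans $V_b$, the group $\Gamma_b$ acts transitively on it up to sign, and $T_\delta\in\Gamma_b$ for all $\delta\in\Delta_b$. Parallel transport along a path provides such a set $\Delta_b$ for every $b$ in the connected manifold $O^{\mathrm{sm}}(\mathbb C)$. Fix a prime $\ell$.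

\emph{(a) $V_b\otimes\mathbb Q_\ell$ is an irreducible representation of $\Gamma_b$.} Let $W\ne0$ be a stable subspace and $0\ne w\in W$. As the form is nondegenerate and $\Delta_b$ spans, there is $\delta\in\Delta_b$ with $\langle w,\delta\rangle\ne0$. Then $T_\delta(w)-w\in W$ gives $\delta\in W$. So $\Delta_b\subset W$ and $W$ is everything.

\emph{(b) The image of $\Gamma_b$ in $GL(V_b)$ is infinite.} Suppose that it is finite. Then $\Gamma_b$ is finite, and there is a connected finite \'etale cover $\tilde O\to O^{\mathrm{sm}}_{\mathbb C}$ on which the local system with fibers $H^2(D_b,\mathbb Q)$ is constant. By the theorem of the fixed part \cite[4.1.2]{Deligne}, the space of global sections of this local system on $\tilde O$ carries a Hodge structure for which restriction to each fiber is a morphism of Hodge structures; here these restrictions are bijective. So parallel transport along paths in $\tilde O$ preserves the Hodge decomposition. A loop at $b$ lifts to a path in $\tilde O$ between two points over $b$, so $\Gamma_b$ preserves $V_b^{2,0}$. Let $\omega\in V_b^{2,0}$ and $\delta\in\Delta_b$. Then $\langle\omega,\delta\rangle\delta=\varepsilon(T_\delta\omega-\omega)\in V_b^{2,0}$.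 If $\langle\omega,\delta\rangle\ne0$, the rational class $\delta$ lies in $V_b^{2,0}$, hence also in its complex conjugate $V_b^{0,2}$, so $\delta=0$, which is absurd. Thus $\omega$ is orthogonal to $\Delta_b$, so $\omega=0$. This contradicts $V_b^{2,0}\ne0$.

For $b\in O_1(\mathbb C)$, the group $\Gamma_b$ is also the image of $\pi_1(O_1(\mathbb C),b)$: the complement of $O_1(\mathbb C)$ in $O^{\mathrm{sm}}(\mathbb C)$ has real codimension $\ge2$, so every loop can be moved off it.

\subsection*{Step 4: Choice of $b$}
Let $\mathcal H=R^2f_*\mathbb Q_\ell(1)$, a lisse sheaf on $O_1$, and let $\Pi\subset GL(\mathcal H_{\bar o})$ be the image of the \'etale fundamental group $\pi_1(O_1,\bar o)$ at a geometric point $\bar o$. It is a compact subgroup, hence a compact $\ell$-adic Lie group. We follow \cite[\S10.6]{Serre}. The Frattini subgroup $\Phi$ of $\Pi$ is the intersection of its maximal open subgroups. A closed subgroup that maps onto $\Pi/\Phi$ equals $\Pi$, and for a compact $\ell$-adic Lie group $\Phi$ is open. The finite quotient $\Pi/\Phi$ of $\pi_1(O_1,\bar o)$ corresponds to a connected finite \'etale Galois cover $O'\to O_1$, and $O'$ is integral because it is regular.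 By Lemma~\ref{lem:hilbert} there is $b\in O_1(k_1)$ with $O'_b$ connected. Let $\bar b$ be the geometric point over $b$ given by $\bar k_1$, and move the base point from $\bar o$ to $\bar b$, so that $\Pi\subset GL(\mathcal H_{\bar b})$. The point $b$ defines a homomorphism $\operatorname{Gal}(\bar k_1/k_1)\to\pi_1(O_1,\bar b)$, which induces the natural Galois action on $\mathcal H_{\bar b}=H^2(D_{b,\bar k_1},\mathbb Q_\ell(1))$. Connectedness of $O'_b$ means that $\operatorname{Gal}(\bar k_1/k_1)$ maps onto $\Pi/\Phi$. Hence it maps onto $\Pi$.

From now on $D$ is the fiber of $f$ over this $b$, a smooth geometrically integral surface over $k_1$. The comparison theorem identifies $\mathcal H_{\bar b}$ with $H^2(D_{\mathbb C},\mathbb Q)\otimes\mathbb Q_\ell$, compatibly with intersection forms, pullback from $X_1$, first Chern classes, and the homomorphism $\pi_1(O_1(\mathbb C),b)\to\pi_1(O_1,\bar b)$. So $\Gamma_b\subset\Pi$ by the end of Step~3. The group $\Pi$ preserves the image of $H^2(X_{1,\bar k_1},\mathbb Q_\ell(1))$, which is the stalk of the image of a morphism of lisse sheaves, and it preserves the pairing $\mathcal H\otimes\mathcal H\to R^4f_*\mathbb Q_\ell(2)=\mathbb Q_\ell$.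 Hence it preserves $\mathcal V=V_b\otimes\mathbb Q_\ell$ and commutes with the projection onto $\mathcal V$.

Let $W\subset\mathcal V$ be the set of vectors fixed by some open subgroup of $\Pi$. It is a subspace, as the intersection of two open subgroups is open, and it is $\Pi$-stable, as $\gamma w$ is fixed by $\gamma\Pi'\gamma^{-1}$ if $w$ is fixed by $\Pi'$. By (a), $W=0$ or $W=\mathcal V$. In the second case one open subgroup fixes a basis of $\mathcal V$, so $\Pi$, and with it $\Gamma_b$, has finite image in $GL(\mathcal V)$, contrary to (b). So $W=0$.

\subsection*{Step 5: The Picard groups}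
For $Z$ smooth, projective and integral over an algebraically closed field of characteristic $0$, the identity component $\operatorname{Pic}^0_Z$ of the Picard scheme is an abelian variety, and $NS(Z)=\operatorname{Pic}Z/\operatorname{Pic}^0_Z$ is the group of connected components of the Picard scheme. So $NS(Z)$ does not change under extension of algebraically closed fields. Over $\mathbb C$, $NS(Z)$ is the image of $c_1\colon\operatorname{Pic}Z\to H^2(Z,\mathbb Z)$, and $\operatorname{Pic}^0_Z(\mathbb C)=H^1(Z,\mathcal O_Z)/H^1(Z,\mathbb Z)$.

\emph{The map $NS(X_{\mathbb C})\to NS(D_{\mathbb C})$ is bijective.} It is injective by Step~2. An element of $NS(D_{\mathbb C})$ is $c_1(L_{\mathbb C})$ for some $L\in\operatorname{Pic}D_{\bar k_1}$. The bundle $L$ is defined over a finite extension $k_2/k_1$, so its class in $\mathcal H_{\bar b}$ is fixed by the image of $\operatorname{Gal}(\bar k_1/k_2)$, which is closed of finite index in $\Pi$, hence open. The $\mathcal V$-component of this class lies in $W=0$. So $c_1(L_{\mathbb C})$ lies in $j^*H^2(X_{\mathbb C},\mathbb Q)$ after tensoring with $\mathbb Q$, and a positive multiple of $c_1(L_{\mathbb C})$ lies in $j^*H^2(X_{\mathbb C},\mathbb Z)$.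 As the cokernel of $j^*$ is torsion free, $c_1(L_{\mathbb C})=j^*x$ with $x\in H^2(X_{\mathbb C},\mathbb Z)$. The map $j^*$ is injective on $H^2(-,\mathbb C)$ and respects Hodge types, and $j^*x$ has type $(1,1)$, so $x$ has type $(1,1)$. By the Lefschetz theorem on $(1,1)$-classes, $x=c_1(M)$ for some $M\in\operatorname{Pic}X_{\mathbb C}$.

\emph{Conclusion.} By Step~2, $j^*\colon H^1(X_{\mathbb C},\mathbb Z)\to H^1(D_{\mathbb C},\mathbb Z)$ is an isomorphism of Hodge structures, so the homomorphism of abelian varieties $\operatorname{Pic}^0_{X_{1,\bar k_1}}\to\operatorname{Pic}^0_{D_{\bar k_1}}$ becomes an isomorphism over $\mathbb C$. Hence it is an isomorphism over $\bar k_1$, and over $\bar k$. The map $NS(X_{\bar k})\to NS(D_{\bar k})$ is bijective by invariance of $NS$ under the extensions $\bar k_1\subset\mathbb C$ and $\bar k_1\subset\bar k$. The five lemma applied to $0\to\operatorname{Pic}^0_Z(\bar k)\to\operatorname{Pic}Z\to NS(Z)\to0$ for $Z=X_{\bar k}$ and $Z=D_{\bar k}$ gives $\operatorname{Pic}X_{\bar k}\cong\operatorname{Pic}D_{\bar k}$. Since $b\in O_1(k_1)\subset O(k)$, the divisor $D\otimes_{k_1}k$ is the required member of $O(k)$. This completes the proof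 of Proposition~\ref{prop:pic}, and with it that of Theorem~\ref{thm:general}. \qed

\begin{thebibliography}{99}

\bibitem{Deligne} Deligne, \emph{Hodge II}.

\bibitem{FJ} Fried and Jarden, \emph{Field Arithmetic}.

\bibitem{SGA2} Grothendieck, \emph{SGA 2}.

\bibitem{Hartshorne} Hartshorne, \emph{Ample Subvarieties}, LNM 156.

\bibitem{IT} Illusie and Temkin, Exp.~X, Ast\'erisque 363--364.

\bibitem{Jouanolou} Jouanolou, \emph{Th\'eor\`emes de Bertini}.

\bibitem{KLS} Daniel Krashen, Max Lieblich, Minseon Shin, \emph{Brauertsch fields}, arXiv:2305.06464 (2023).

\bibitem{Rost} Rost, \emph{Chow groups with coefficients}.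

\bibitem{Serre} Serre, \emph{Lectures on the Mordell--Weil Theorem}.

\bibitem{Temkin} M.~Temkin, \emph{Tame distillation and desingularization by $p$-alterations}, Ann. of Math. 186 (2017).

\bibitem{Voisin} Voisin, \emph{Hodge Theory and Complex Algebraic Geometry II}.

\end{thebibliography}
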